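# Strong shift equivalence and graded isomorphism of Leavitt path algebras

## 1. Graphs, graded projectives, dimension modules, and matrices up to shift

Throughout, $K$ is a field and $E=(E^0,E^1,r,s)$ is a finite directed graph. A path of length $n$ is a word $p=e_1\cdots e_n$ of edges with $r(e_i)=s(e_{i+1})$; we put $s(p)=s(e_1)$, $r(p)=r(e_n)$, and write $E^n$ for the set of paths of length $n$, so that vertices are the paths of length $0$. The graph is **essential** if it has neither sinks nor sources: every vertex emits an edge and receives an edge. It is connected if the underlying undirected graph is. The adjacency matrix $A_E$ has entries $A_E(v,w)=\#\{\text{edges } v\to w\}$. Matrices act on row vectors from the right, and $\mathbf 1=(1,\dots,1)$. Composition of maps and functors is written right to left.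

**Definition (Leavitt path algebra).** For $E$ essential, $L(E)=L_K(E)$ is the $K$-algebra generated by pairwise orthogonal idempotents $v\in E^0$ and by elements $e,e^*$ for $e\in E^1$, with $s(e)e=e=e\,r(e)$, $r(e)e^*=e^*=e^*s(e)$ and
$$e^*f=\delta_{ef}\,r(e),\qquad v=\sum_{s(e)=v}ee^* .$$
It is $\mathbb Z$-graded by $\deg v=0$, $\deg e=1$, $\deg e^*=-1$.

For a path $p=e_1\cdots e_n$ put $p^*=e_n^*\cdots e_1^*$. Textbook facts: every vertex is nonzero in $L(E)$, the unit is $\sum_v v$, and $L(E)$ is spanned by the elements $pq^*$ with $r(p)=r(q)$, of degree $|p|-|q|$. For $p,q\in E^n$ the relations give $q^*p=\delta_{pq}r(p)$ and $\sum_{p\in E^n,\,s(p)=v}pp^*=v$, and also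
$$pq^*=\sum_{s(e)=r(p)}(pe)(qe)^* .$$

**Example 1.** The rose $R_n$ has one vertex and $n$ loops $e_1,\dots,e_n$. Then $L(R_n)$ is generated by $e_i,e_i^*$ with $e_i^*e_j=\delta_{ij}$ and $\sum_ie_ie_i^*=1$. For $n=1$ this is $K[y,y^{-1}]$.

**Definition (graded projectives, $K_0^{gr}$).** For a graded ring $R$ and a graded right $R$-module $M$ let $TM=M(-1)$, that is, $(TM)_k=M_{k-1}$. Write $\mathcal P_E$ for the category of finitely generated graded projective right $L(E)$-modules with degree-$0$ maps; $T$ is a strict automorphism of it. $K_0^{gr}(R)$ is the Grothendieck group of the monoid of isomorphism classes of graded finitely generated projective right $R$-modules, $K_0^{gr}(R)^+$ is the set of classes of such modules, and $[1_R]$ is the class of $R_R$, an order-unit. The shift makes $K_0^{gr}(R)$ a $\mathbb Z[x,x^{-1}]$-module; whether $x$ acts as $T$ or $T^{-1}$ is a convention that does not matter here. An isomorphism of triples $(K_0^{gr}(R),K_0^{gr}(R)^+,[1_R])$ is a $\mathbb Z[x,x^{-1}]$-module isomorphism mapping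 positive cone onto positive cone and order-unit to order-unit. We then speak of isomorphic *pointed ordered* modules.

**Example 2.** In $L=L(R_n)$ the map $(TL)^n\to L$, $(a_i)\mapsto\sum_ie_ia_i$, has degree $0$, because left multiplication by $e_i$ raises degree by one and $T$ compensates. It is invertible with inverse $a\mapsto(e_i^*a)_i$. So $[L]=n[TL]$ in $K_0^{gr}(L)$. The same computation for a vertex $v$ of any essential graph gives
$$vL\;\cong\;\bigoplus_{s(e)=v}T\big(r(e)L\big).$$

**Definition (graded Morita equivalence).** A graded Morita equivalence of $L(E)$ and $L(F)$ is a $K$-linear equivalence $H:\mathcal P_E\to\mathcal P_F$ together with a natural isomorphism $HT\cong TH$.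

For instance, a graded isomorphism of algebras $\phi:L(E)\to L(F)$ gives one by transport of structure (let $L(F)$ act through $\phi^{-1}$); it commutes strictly with $T$ and takes $L(E)$ to a module isomorphic to $L(F)$.

**Definition (dimension module).** For a square matrix $M\ge0$ over $\mathbb Z$ indexed by a finite set $I$ let $\Delta_M=\varinjlim(\mathbb Z^I\xrightarrow{\cdot M}\mathbb Z^I\xrightarrow{\cdot M}\cdots)$. Its elements are written $[v,n]$ with $n\in\mathbb Z$, subject to $[v,n]=[vM,n+1]$; thus $[v,n]=[w,m]$ if and only if $vM^{k-n}=wM^{k-m}$ for some $k\ge\max(n,m)$. Put $\Delta_M^+=\{[v,n]:v\ge0\}$, $T[v,n]=[v,n+1]$ and $\delta=T^{-1}$, so $\delta[v,n]=[vM,n]$.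

**Example 3.** For $M=(n)$ with $n\ge1$, $[a,k]\mapsto a\,n^{-k}$ identifies $\Delta_{(n)}$ with $\mathbb Z[1/n]$. The cone consists of the non-negative elements, $\delta$ is multiplication by $n$, and $[\mathbf 1,0]=1$.

**Definition (strong shift equivalence, shift equivalence).** Square non-negative integer matrices $M,M'$ are *elementary strong shift equivalent* if $M=RS$ and $M'=SR$ for rectangular non-negative integer matrices $R,S$. They are *strongly shift equivalent* (SSE) if a finite chain of such steps connects them. They are *shift equivalent* over $\mathbb Z_{\ge0}$ of lag $\ell\ge1$ if there are non-negative integer $R,S$ with $MR=RM'$, $M'S=SM$, $RS=M^\ell$, $SR=M'^\ell$.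

**Example 4.** $(2)=\begin{pmatrix}1&1\end{pmatrix}\begin{pmatrix}1\\1\end{pmatrix}$ is SSE to $\begin{pmatrix}1\\1\end{pmatrix}\begin{pmatrix}1&1\end{pmatrix}=\begin{pmatrix}1&1\\1&1\end{pmatrix}$, and $(3)=\begin{pmatrix}2&1\end{pmatrix}\begin{pmatrix}1\\1\end{pmatrix}$ is SSE to $\begin{pmatrix}2&1\\2&1\end{pmatrix}$.

If $M=RS$, $M'=SR$, then $R_*:\Delta_M\to\Delta_{M'}$, $[v,n]\mapsto[vR,n]$, is well defined because $MR=RM'$. It commutes with $T$, and $S_*R_*[v,n]=[vM,n]=\delta[v,n]$; likewise $R_*S_*=\delta$. So $R_*$ is an isomorphism with $R_*^{-1}=\delta^{-1}S_*$. Both $R_*$ and its inverse preserve positivity, so $R_*$ maps $\Delta_M^+$ onto $\Delta_{M'}^+$. A composite of such maps is called *induced by an SSE chain*. The inverse of an SSE-induced map is a power of $T$ times an SSE-induced map. A shift equivalence $(R,S)$ of lag $\ell$ also gives an ordered isomorphism $[v,n]\mapsto[vR,n]$ commuting with $T$, with inverse $[w,n]\mapsto[wS,n+\ell]$, since $[vRS,n+\ell]=[vM^\ell,n+\ell]=[v,n]$ and similarly on the other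 side.

**Definition (primitive matrix).** A square non-negative matrix $B$ is primitive if some power has only positive entries. The Perron–Frobenius theorem gives an eigenvalue $\lambda>0$ with a column eigenvector $r_B>0$ and a row eigenvector $l_B>0$, normalized by $l_Br_B=1$. Every nonzero non-negative column eigenvector of $B$ has eigenvalue $\lambda$ and is a positive multiple of $r_B$, and $\lambda^{-j}B^j\to r_Bl_B$ as $j\to\infty$.

For example $B=\begin{pmatrix}2&1\\2&1\end{pmatrix}$ is primitive with $\lambda=3$ and $r_B$ proportional to $(1,1)^t$.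

The one deep result that we quote is from Kim–Roush, *The Williams conjecture is false for irreducible subshifts*, Ann. of Math. 149 (1999), 545–558.

**Kim–Roush theorem.** There are primitive non-negative integer matrices $B,C$ that are shift equivalent over $\mathbb Z_{\ge0}$ but not SSE over $\mathbb Z_{\ge0}$.

## 2. Do strong shift equivalence and a pointed isomorphism force a graded isomorphism?

The following problem is from P. Ara, E. Pardo, "Towards a K-theoretic characterization of graded isomorphisms between Leavitt path algebras", arXiv:1210.3127 (2012).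

**Problem.** Let $E,F$ be finite essential graphs with
$$(K_0^{gr}(L(E)),K_0^{gr}(L(E))^+,[1_{L(E)}])\cong(K_0^{gr}(L(F)),K_0^{gr}(L(F))^+,[1_{L(F)}]),$$
and assume in addition that $A_E^t$ and $A_F^t$ are strongly shift equivalent. Is $L(E)$ graded isomorphic to $L(F)$?

Since $A=RS$, $B=SR$ if and only if $A^t=S^tR^t$, $B^t=R^tS^t$, the transposes are SSE exactly when $A_E$ and $A_F$ are. We work with $A_E$ and row vectors.

**Theorem 1.** The answer is no, over every field $K$. There are finite essential graphs $E,F$ with $A_E^t,A_F^t$ SSE and with isomorphic pointed ordered $K_0^{gr}$-modules such that $L_K(E)$ and $L_K(F)$ are not graded isomorphic, neither as $K$-algebras nor as rings.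

The graphs constructed below each have two connected components; nothing unconditional is claimed about connected examples under the SSE hypothesis. The key step is the following theorem.

**Theorem 2.** Let $E,F$ be finite essential graphs. If $L_K(E)$ and $L_K(F)$ are graded Morita equivalent (in particular, if they are graded isomorphic as $K$-algebras), then $A_E$ and $A_F$ are SSE over $\mathbb Z_{\ge0}$. Moreover, the induced isomorphism on $K_0^{gr}$ is, up to a power of $x$, the one induced by an SSE chain.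

Two complements come at the end: an exact classification (Theorem 3) and a conditional criterion for strongly connected counterexamples (Proposition 4).

## 3. Roses and split roses by hand

We use a fact proved in Section 5: for $E$ essential, the triple of $L(E)$ is $(\Delta_{A_E},\Delta_{A_E}^+,[\mathbf 1,0])$, with the class of $T^k(vL)$ corresponding to $[\epsilon_v,k]$, where $\epsilon_v$ is the standard basis vector. Example 2 already shows the relation $[\epsilon_v,k]=[\epsilon_vA_E,k+1]$.

**Two roses.** From $\operatorname{tr}(RS)=\operatorname{tr}(SR)$, the trace is an SSE invariant. So if $(n)$ and $(m)$ are SSE, then $n=m$, and the problem is empty.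

**A positive case.** Let $E=R_2$ and let $F$ have vertices $v_1,v_2$ and one edge $x_{ij}:v_i\to v_j$ for all $i,j$. By Example 4, $A_E$ and $A_F$ are SSE, and $R_*$ with $R=\begin{pmatrix}1&1\end{pmatrix}$ sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$. Here a graded isomorphism can be written down. Define $L(F)\to L(E)$ by
$$v_i\mapsto e_ie_i^*,\qquad x_{ij}\mapsto e_ie_je_j^*,\qquad x_{ij}^*\mapsto e_je_j^*e_i^* .$$
The relations hold: $x_{ij}^*x_{kl}\mapsto e_je_j^*e_i^*e_ke_le_l^*=\delta_{ik}\delta_{jl}e_je_j^*$, and $\sum_jx_{ij}x_{ij}^*\mapsto e_i(\sum_je_je_j^*)e_i^*=e_ie_i^*$. In the other direction send $e_i\mapsto x_{i1}+x_{i2}$ and $e_i^*\mapsto x_{i1}^*+x_{i2}^*$. Then $e_i^*e_k\mapsto\delta_{ik}(v_1+v_2)=\delta_{ik}$. Since $x_{ij}x_{il}^*=0$ for $j\ne l$ (the ranges differ), $\sum_ie_ie_i^*\mapsto\sum_{i,j}x_{ij}x_{ij}^*=v_1+v_2=1$. The two maps are mutually inverse: $e_ie_i^*\mapsto v_i$, hence $e_ie_je_j^*\mapsto(x_{i1}+x_{i2})v_j=x_{ij}$, and $x_{i1}+x_{i2}\mapsto e_i(e_1e_1^*+e_2e_2^*)=e_i$; ghost edges are treated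 in the same way.

**The order-unit as an obstruction.** Let $E=R_3$ and let $G$ have $A_G=\begin{pmatrix}2&1\\2&1\end{pmatrix}$. These matrices are SSE. With $S=\begin{pmatrix}1\\1\end{pmatrix}$ the map $S_*:\Delta_{A_G}\to\Delta_{(3)}=\mathbb Z[1/3]$ sends $[\mathbf 1,0]$ to $2$, while the order-unit of $E$ is $1$. A group automorphism of $\mathbb Z[1/3]$ preserves the subgroup $2\,\mathbb Z[1/3]$, which contains $2$ but not $1$ (if $1=2a/3^k$, then $3^k=2a$). So the triples are not isomorphic, and $L(R_3)\not\cong_{gr}L(G)$ although the matrices are SSE. Two features of this example will return: $G$ was obtained by splitting the three incoming loops into two classes, and the units were separated by divisibility by a prime.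

## 4. Two hypotheses about two different isomorphisms

The approach that one tries first aims at the answer yes. An SSE chain from $A_E$ to $A_F$ gives a graded Morita equivalence (we prove this in Section 9), and so an ordered isomorphism $\sigma:\Delta_{A_E}\to\Delta_{A_F}$. If $\sigma$ sends the order-unit to the order-unit, the equivalence sends $L(E)$ to a module isomorphic to $L(F)$, and comparing graded endomorphism rings gives $L(E)\cong_{gr}L(F)$. This is the mechanism of the $R_2$ example.

It stops at one point: $\sigma[\mathbf 1,0]=[\mathbf 1R_1\cdots R_\ell,0]$ need not be $[\mathbf 1,0]$, as the $R_3$ example shows. The problem does supply a pointed isomorphism $\psi$, but nothing relates $\psi$ to $\sigma$. They differ by an ordered automorphism $\sigma^{-1}\psi$ of $\Delta_{A_E}$, and to correct $\sigma$ one would need this automorphism to come from an SSE chain.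

So one can look for a counterexample in which every pointed isomorphism is forced to be one that no chain induces. This needs two ingredients. The first is Theorem 2: graded isomorphisms induce only chain maps, up to powers of $x$. The second is an ordered automorphism that chains do not see, and Kim–Roush provides it. If $\theta:\Delta_B\to\Delta_C$ comes from a shift equivalence between matrices that are not SSE, then
$$(a,b)\longmapsto(\theta^{-1}(b),\theta(a))$$
is an automorphism of $\Delta_B\oplus\Delta_C$ that exchanges the two blocks. The matrix $B\oplus C$ is trivially SSE to itself. We choose order-units on the two sides so that any graded isomorphism must exchange the blocks; divisibility by a prime does this, as for $R_3$. Then it would yield $L(E_1)\cong_{gr}L(F_2)$ with $A_{E_1}$ SSE to $B$ and $A_{F_2}$ SSE to $C$, which Theorem 2 forbids.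

## 5. Presenting $\mathcal P_E$ by vector spaces and one functor

Let $\mathrm{vec}^I$ be the category of $I$-graded finite-dimensional $K$-spaces ($I$ finite), with simple objects $K_i$. For a matrix $M\ge 0$ indexed by $I\times J$ let $X_M:\mathrm{vec}^I\to\mathrm{vec}^J$, $(X_MV)_j=\bigoplus_iV_i\otimes K^{M_{ij}}$. Then $\dim(X_MV)=\dim V\cdot M$. A $K$-linear functor on $\mathrm{vec}^I$ is determined up to isomorphism by the images of the $K_i$, so every $K$-linear functor $\mathrm{vec}^I\to\mathrm{vec}^J$ is isomorphic to some $X_M$.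

**Definition (presentation).** Let $\mathcal P$ be a $K$-linear category with an automorphism $T$. A presentation of $\mathcal P$ is $(I,X,\Phi,\kappa)$ with $K$-linear functors $X:\mathrm{vec}^I\to\mathrm{vec}^I$ and $\Phi:\mathrm{vec}^I\to\mathcal P$, where $\Phi$ is faithful, and a natural isomorphism $\kappa:T\Phi X\Rightarrow\Phi$. With
$$\kappa_V^{(n)}=\kappa_V\;T\kappa_{XV}\cdots T^{n-1}\kappa_{X^{n-1}V}:\ T^n\Phi X^nV\to\Phi V$$
the following is required.

* (P2) Each morphism $g:\Phi V\to\Phi V'$ equals $\kappa_{V'}^{(n)}\,T^n\Phi(f)\,(\kappa_V^{(n)})^{-1}$ for some $n\ge0$ and some $f:X^nV\to X^nV'$.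
* (P3) Each object of $\mathcal P$ is isomorphic to $T^n\Phi(V)$ for some $n\in\mathbb Z$ and some $V$.

**Example 5.** For $R_2$ take $I$ a point, $XV=V\oplus V$, $\Phi(V)=V\otimes L$, and let $\kappa$ be left multiplication by $e_1$ on the first copy and by $e_2$ on the second. The endomorphism $e_1e_2^*$ of $\Phi(K)=L$ is described, with $n=1$, by the map $f:K^2\to K^2$ sending the second basis vector to the first and the first to $0$.

We shall use five facts.

**(a)** $\kappa_V^{(n+k)}=\kappa_V^{(n)}\,T^n\kappa^{(k)}_{X^nV}$, and $\kappa^{(n)}$ is natural. Both are immediate.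

**(b)** In (P2), $(n,f)$ may be replaced by $(n+k,X^kf)$. For $k=1$, naturality of $\kappa$ gives
$$\kappa^{(n+1)}_{V'}\,T^{n+1}\Phi(Xf)=\kappa^{(n)}_{V'}\,T^n\big(\kappa_{X^nV'}\,T\Phi(Xf)\big)=\kappa^{(n)}_{V'}\,T^n\Phi(f)\,T^n\kappa_{X^nV},$$
and composing with $(\kappa_V^{(n+1)})^{-1}=(T^n\kappa_{X^nV})^{-1}(\kappa_V^{(n)})^{-1}$ gives the claim. So finitely many morphisms can be treated with a common $n$. Also $T^n\Phi(V)\cong T^{n+k}\Phi(X^kV)$, so in (P3) $n$ may be taken arbitrarily large, and common to finitely many objects.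

**(c)** $\Phi$ reflects isomorphisms. If $\Phi(f)$ is invertible and $\iota:\ker f\to V$ is the inclusion, then $\Phi(f)\Phi(\iota)=0$, so $\Phi(\iota)=0$, hence $\iota=0$ by faithfulness and $\ker f=0$; the cokernel is treated dually. Thus in (P2) $f$ is invertible if $g$ is.

**(d)** *Families.* Let $P,Q:\mathrm{vec}^J\to\mathrm{vec}^I$ be $K$-linear and let $g_V:\Phi PV\to\Phi QV$ be natural in $V$. Then there are one $n$ and unique $f_V:X^nPV\to X^nQV$ with
$$g_V=\kappa^{(n)}_{QV}\,T^n\Phi(f_V)\,(\kappa^{(n)}_{PV})^{-1}\quad\text{for all }V;$$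
$f_V$ is natural in $V$, and invertible if $g_V$ is. Indeed, choose $n$ common to the finitely many $V=K_j$. For general $V$ choose $\iota_s:K_{j_s}\to V$ and $\pi_s:V\to K_{j_s}$ with $\sum_s\iota_s\pi_s=1$. Then $g_V=\sum_s\Phi Q(\iota_s)\,g_{K_{j_s}}\,\Phi P(\pi_s)$, and naturality of $\kappa^{(n)}$ shows that $f_V=\sum_sX^nQ(\iota_s)\,f_{K_{j_s}}\,X^nP(\pi_s)$ works. Uniqueness follows from faithfulness and gives naturality; invertibility is (c).

**(e)** $(I,X,T^a\Phi,T^a\kappa)$ is again a presentation for $a\in\mathbb Z$: apply $T^{-a}$ to the data.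

**Lemma 1.** Let $E$ be essential and $L=L(E)$. Put $(X_EV)_w=\bigoplus_{r(e)=w}V_{s(e)}$ and $\Phi_E(V)=\bigoplus_vV_v\otimes vL$, and let $\kappa_V$ be given on the summand $V_{s(e)}\otimes T(r(e)L)$ of $T\Phi_EX_EV$ by left multiplication by $e$ into $V_{s(e)}\otimes s(e)L$. This is a presentation of $\mathcal P_E$, and $\dim(X_EV)=\dim V\cdot A_E$.

*Proof.* The dimension formula is clear. The map $\kappa$ is invertible with inverse components left multiplication by $e^*$, by $e^*f=\delta_{ef}r(e)$ and $v=\sum_{s(e)=v}ee^*$. $\Phi_E$ is faithful since $vL\neq0$.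

For (P2), note that $\operatorname{Hom}(vL,wL)=(wLv)_0$ is spanned by the $pq^*$ with $|p|=|q|$, $s(p)=w$, $s(q)=v$, $r(p)=r(q)$. By $pq^*=\sum_{s(e)=r(p)}(pe)(qe)^*$, any given element is a combination of such $pq^*$ with one common length $n$. By induction $(X^nK_v)_w$ has as basis the paths of length $n$ from $v$ to $w$, where the outermost $X$ records the last edge. In $\kappa^{(n)}_{K_v}$ the last edge is multiplied first, so $\kappa^{(n)}_{K_v}:\bigoplus_{q\in E^n,\,s(q)=v}T^n(r(q)L)\to vL$ has components left multiplication by $q$, and its inverse has components $q^*$. Hence $pq^*$ comes from the map $f:X^nK_v\to X^nK_w$ that sends $q\mapsto p$ and all other basis paths to $0$; it respects the grading as $r(p)=r(q)$. General $V,V'$ are sums of simple objects, and one uses a common $n$ by (b).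

For (P3), an object of $\mathcal P_E$ is a summand of a finite sum of modules $L(k_j)=T^{-k_j}\Phi_E(\bigoplus_vK_v)$, hence by (b) of some $T^n\Phi_E(V)$. By (P2) the corresponding idempotent, transported along $T^n\kappa_V^{(k)}:T^{n+k}\Phi_E(X^kV)\to T^n\Phi_E(V)$ for suitable $k$, has the form $T^{n+k}\Phi_E(f)$ with $f:X^kV\to X^kV$. By faithfulness $f$ is idempotent, and the object is isomorphic to $T^{n+k}\Phi_E(\operatorname{im}f)$. $\square$

**Corollary.** $T^n\Phi_E(V)\cong T^n\Phi_E(V')$ if and only if $X_E^kV\cong X_E^kV'$ for some $k$. Hence the monoid of isomorphism classes of $\mathcal P_E$ is $\varinjlim(\mathbb Z_{\ge0}^{E^0},\cdot A_E)$, which is cancellative and embeds in its group, and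
$$(K_0^{gr}(L(E)),K_0^{gr}(L(E))^+,[1])\cong(\Delta_{A_E},\Delta_{A_E}^+,[\mathbf 1,0]),\qquad[T^n\Phi_E(V)]\leftrightarrow[\dim V,n].$$

*Proof.* If the modules are isomorphic, (P2) and (c) give $X_E^kV\cong X_E^kV'$; conversely $T^n\Phi_E(V)\cong T^{n+k}\Phi_E(X_E^kV)$. Given $T^n\Phi_E(V)$ and $T^{m}\Phi_E(V')$ with $n\le m$, replace the first by $T^m\Phi_E(X_E^{m-n}V)$. They are isomorphic if and only if $\dim V\cdot A_E^{m-n+k}=\dim V'\cdot A_E^k$ for some $k$, that is, $[\dim V,n]=[\dim V',m]$. With (P3) this identifies the monoid. It is a direct limit of cancellative monoids, so it is cancellative, and its group is $\Delta_{A_E}$. Finally $L(E)=\Phi_E(\bigoplus_vK_v)$ has class $[\mathbf 1,0]$, and $T$ acts as $T$. $\square$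

## 6. Interpolating categories: proof of Theorem 2

Let $H:\mathcal P_E\to\mathcal P_F=:\mathcal P$ be a $K$-linear equivalence with a natural isomorphism $\eta:HT\Rightarrow TH$.

A direct attempt is to compare dimensions. Both $\Phi_F$ and $H\Phi_E$ describe $\mathcal P$, so each can be expressed through the other, by functors $R$ and $S$. As we shall see, this gives $RX_E\cong X_FR$ and $SR\cong X_E^m$. On dimension vectors this says $A_ER=RA_F$ and $RS=A_E^m$, which are relations of a shift equivalence of lag $m$. Here it stops, because by Kim–Roush shift equivalence does not imply SSE: passing to dimensions loses too much. We must keep the isomorphisms themselves.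

The idea is to consider triples consisting of an $F$-space $N$, an $E$-space $V$, and an identification $\theta$ in $\mathcal P$ of the module of $V$, shifted $i$ times, with the module of $N$. One can advance only $V$ by one step (this changes $i$ to $i+1$), or advance only $N$ (this changes $i+1$ to $i$). Doing both, in either order, is the full step. Two half-steps that compose to the full step in both orders are exactly an elementary SSE, once the functors are turned into matrices by the Krull–Schmidt theorem. At $i=0$ the category is governed by $E$ and at $i=m$ by $F$.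

**Step 0. Transporting the presentation of $\mathcal P_E$ to $\mathcal P$.** The purpose is to have two presentations of the same category. Put
$$(X_1,\Phi_1,\kappa_1)=(X_E,\;H\Phi_E,\;H(\kappa_E)\,\eta^{-1}),\qquad(X_2,\Phi_2,\kappa_2)=(X_F,\Phi_F,\kappa_F).$$
Define $\eta^{(n)}:HT^n\Rightarrow T^nH$ by $\eta^{(0)}=1$ and $\eta^{(n+1)}=T(\eta^{(n)})\,\eta_{T^n}$. We claim $\kappa_1^{(n)}=H(\kappa_E^{(n)})(\eta^{(n)})^{-1}$. By induction and naturality of $\eta$, in the form $\eta^{-1}\,TH(\kappa^{(n)}_{E,XV})=HT(\kappa^{(n)}_{E,XV})\,\eta_{T^n}^{-1}$ with $X=X_E$,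
$$\kappa_{1,V}\,T\kappa^{(n)}_{1,XV}=H(\kappa_{E,V})\,\eta^{-1}\,TH(\kappa^{(n)}_{E,XV})\,T(\eta^{(n)})^{-1}=H\big(\kappa_{E,V}\,T\kappa^{(n)}_{E,XV}\big)\big(T(\eta^{(n)})\,\eta_{T^n}\big)^{-1}.$$
Since $\eta^{(n)}$ is natural, it follows that
$$H\big(\kappa_E^{(n)}\,T^n\Phi_E(f)\,(\kappa_E^{(n)})^{-1}\big)=\kappa_1^{(n)}\,T^n\Phi_1(f)\,(\kappa_1^{(n)})^{-1}.$$
As $H$ is full, (P2) holds for $\Phi_1$. As $H$ is faithful, so is $\Phi_1$. As $H$ is essentially surjective, each object of $\mathcal P$ is isomorphic to some $HT^n\Phi_E(V)$ with $n\ge0$ (by (b)), hence to $T^n\Phi_1(V)$. So $(E^0,X_1,\Phi_1,\kappa_1)$ is a presentation of $\mathcal P$.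

**Step 1. Expressing $\Phi_1$ through $\Phi_2$, compatibly with the $\kappa$'s.** We show: after replacing $(\Phi_2,\kappa_2)$ by $(T^a\Phi_2,T^a\kappa_2)$ for some $a$, there are a functor $R:\mathrm{vec}^{E^0}\to\mathrm{vec}^{F^0}$, a natural isomorphism $\rho:\Phi_1\Rightarrow\Phi_2R$ and natural isomorphisms $f_V:RX_1V\to X_2RV$ with
$$\kappa_{2,RV}^{-1}\;\rho_V\;\kappa_{1,V}\;T(\rho_{X_1V})^{-1}=T\Phi_2(f_V).\tag{1}$$
By (P3) and (b) there is a common $a$ with $\Phi_1(K_v)\cong T^a\Phi_2(R_v)$ for all $v\in E^0$. Replace $\Phi_2$ by $T^a\Phi_2$ (fact (e)), put $RV=\bigoplus_vV_v\otimes R_v$, and extend the isomorphisms to $\rho$ by additivity. The left side of (1) is then a natural isomorphism $g_V:T\Phi_2(RX_1V)\to T\Phi_2(X_2RV)$. By (d) applied to $T^{-1}g_V$ there are $n$ and natural isomorphisms $f_V:X_2^nRX_1V\to X_2^nX_2RV$ with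
$$g_V=T\big(\kappa^{(n)}_{2,X_2RV}\,T^n\Phi_2(f_V)\,(\kappa^{(n)}_{2,RX_1V})^{-1}\big).$$
Put $\Phi_2'=T^n\Phi_2$, $\kappa_2'=T^n\kappa_2$, $R'=X_2^nR$ and $\rho'_V=(\kappa^{(n)}_{2,RV})^{-1}\rho_V:\Phi_1V\to\Phi_2'R'V$. By (a), $\kappa^{(n)}_{2,RV}\,T^n\kappa_{2,X_2^nRV}=\kappa_{2,RV}^{(n+1)}=\kappa_{2,RV}\,T\kappa^{(n)}_{2,X_2RV}$, so the left side of (1) for the primed data is
$$(\kappa^{(n+1)}_{2,RV})^{-1}\rho_V\,\kappa_{1,V}\,T(\rho_{X_1V})^{-1}\,T\kappa^{(n)}_{2,RX_1V}=T(\kappa^{(n)}_{2,X_2RV})^{-1}\,g_V\,T\kappa^{(n)}_{2,RX_1V}=T\Phi_2'(f_V),$$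
with $f_V:R'X_1V\to X_2R'V$. Drop the primes.

**Step 2. Expressing $\Phi_2$ through $\Phi_1$.** We show: there are $m\ge1$, a functor $S:\mathrm{vec}^{F^0}\to\mathrm{vec}^{E^0}$, a natural isomorphism $\varsigma:\Phi_2\Rightarrow T^m\Phi_1S$ and isomorphisms $g_V:X_1^mV\to SRV$ with
$$\varsigma_{RV}\;\rho_V\;\kappa^{(m)}_{1,V}=T^m\Phi_1(g_V).\tag{2}$$
As in Step 1, (P3) and (b) for $\Phi_1$ give $m\ge1$, $S$ and $\varsigma$. The left side of (2) is a natural isomorphism $T^m\Phi_1(X_1^mV)\to T^m\Phi_1(SRV)$. By (d) it equals $T^m\big(\kappa^{(n)}_{1,SRV}\,T^n\Phi_1(g_V)\,(\kappa^{(n)}_{1,X_1^mV})^{-1}\big)$ for some $n$ and isomorphisms $g_V:X_1^{n+m}V\to X_1^nSRV$. Replace $m$, $S$, $\varsigma_N$ by $m+n$, $X_1^nS$, $T^m(\kappa^{(n)}_{1,SN})^{-1}\varsigma_N$. Since $\kappa_{1,V}^{(m+n)}=\kappa_{1,V}^{(m)}\,T^m\kappa^{(n)}_{1,X_1^mV}$, the new left side is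
$$T^m(\kappa^{(n)}_{1,SRV})^{-1}\big(\varsigma_{RV}\rho_V\kappa^{(m)}_{1,V}\big)T^m\kappa^{(n)}_{1,X_1^mV}=T^{m+n}\Phi_1(g_V),$$
so (2) holds.

**Step 3. The categories $\mathcal D^{(i)}$ and the two half-steps.** The purpose is to factor the full step in both orders. For $0\le i\le m$ let $\mathcal D^{(i)}$ have as objects the triples $(N,V,\theta)$ with $N\in\mathrm{vec}^{F^0}$, $V\in\mathrm{vec}^{E^0}$ and $\theta:T^i\Phi_1(V)\to\Phi_2(N)$ an isomorphism in $\mathcal P$. Morphisms $(N,V,\theta)\to(N',V',\theta')$ are pairs $(f_2,f_1)$ with $f_2:N\to N'$, $f_1:V\to V'$ and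
$$\Phi_2(f_2)\,\theta=\theta'\,T^i\Phi_1(f_1).$$
This is an additive $K$-linear category with finite-dimensional Hom spaces. Idempotents split. Let $(f_2,f_1)$ be an idempotent of $(N,V,\theta)$, and write $f_1=\iota_1\pi_1$, $f_2=\iota_2\pi_2$ with $\pi_1\iota_1=1$, $\pi_2\iota_2=1$ through the images. Put $\bar\theta=\Phi_2(\pi_2)\,\theta\,T^i\Phi_1(\iota_1)$. It has the inverse $T^i\Phi_1(\pi_1)\,\theta^{-1}\,\Phi_2(\iota_2)$, because
$$\Phi_2(\pi_2)\,\theta\,T^i\Phi_1(f_1)\,\theta^{-1}\,\Phi_2(\iota_2)=\Phi_2(\pi_2f_2\iota_2)=1$$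
and symmetrically. Moreover $\Phi_2(\iota_2)\bar\theta=\Phi_2(f_2)\,\theta\,T^i\Phi_1(\iota_1)=\theta\,T^i\Phi_1(f_1\iota_1)=\theta\,T^i\Phi_1(\iota_1)$, so $(\iota_2,\iota_1)$ is a morphism from $(\operatorname{im}f_2,\operatorname{im}f_1,\bar\theta)$, and similarly $(\pi_2,\pi_1)$ is a morphism to it.

For $0\le i<m$ define
$$F_i:\mathcal D^{(i)}\to\mathcal D^{(i+1)},\quad(N,V,\theta)\mapsto(N,\;X_1V,\;\theta\,T^i\kappa_{1,V}),\quad(f_2,f_1)\mapsto(f_2,X_1f_1),$$
$$G_i:\mathcal D^{(i+1)}\to\mathcal D^{(i)},\quad(N,V,\theta)\mapsto(X_2N,\;V,\;T^{-1}(\kappa_{2,N}^{-1}\theta)),\quad(f_2,f_1)\mapsto(X_2f_2,f_1).$$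
These are well-defined $K$-linear functors. For $F_i$, naturality of $\kappa_1$ gives
$$\Phi_2(f_2)\,\theta\,T^i\kappa_{1,V}=\theta'\,T^i\big(\Phi_1(f_1)\kappa_{1,V}\big)=\theta'\,T^i\kappa_{1,V'}\,T^{i+1}\Phi_1(X_1f_1).$$
For $G_i$, naturality of $\kappa_2$ gives $T\Phi_2(X_2f_2)\,\kappa_{2,N}^{-1}\theta=\kappa_{2,N'}^{-1}\Phi_2(f_2)\theta=\kappa_{2,N'}^{-1}\theta'\,T^{i+1}\Phi_1(f_1)$, and one applies $T^{-1}$. For $0\le i\le m$ define the full step on $\mathcal D^{(i)}$ by
$$\Sigma_i(N,V,\theta)=\big(X_2N,\;X_1V,\;T^{-1}(\kappa_{2,N}^{-1}\,\theta\,T^i\kappa_{1,V})\big),\qquad\Sigma_i(f_2,f_1)=(X_2f_2,X_1f_1).$$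
Then
$$G_iF_i=\Sigma_i,\qquad F_iG_i=\Sigma_{i+1}.\tag{3}$$
The first is immediate. For the second, the isomorphism in $F_iG_i(N,V,\theta)$ is $T^{-1}(\kappa_{2,N}^{-1}\theta)\,T^i\kappa_{1,V}=T^{-1}(\kappa_{2,N}^{-1}\,\theta\,T^{i+1}\kappa_{1,V})$. Consequently $\Sigma_{i+1}F_i=F_iG_iF_i=F_i\Sigma_i$.

**Step 4. Cutting down to finitely many indecomposables.** The purpose is to turn (3) into matrix equations. Define additive functors $a_i:\mathrm{vec}^{E^0}\to\mathcal D^{(i)}$ by $a_0(V)=(RV,V,\rho_V)$, $a_0(f)=(Rf,f)$, and $a_i=F_{i-1}\cdots F_0a_0$. By (a),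
$$a_i(V)=(RV,\;X_1^iV,\;\rho_V\,\kappa_{1,V}^{(i)}).$$
Equation (1) says $\Phi_2(f_V)\,\rho_{X_1V}=T^{-1}(\kappa_{2,RV}^{-1}\,\rho_V\,\kappa_{1,V})$, that is, $(f_V,\mathrm{id})$ is an isomorphism $a_0(X_1V)\to\Sigma_0a_0(V)$. Hence
$$\Sigma_ia_i(V)=F_{i-1}\cdots F_0\,\Sigma_0a_0(V)\cong a_i(X_1V).$$

Let $U=\bigoplus_{v\in E^0}K_v$, and let $\mathcal C^{(i)}\subset\mathcal D^{(i)}$ be the full subcategory of direct summands of finite sums of copies of $a_i(U)$. It contains every $a_i(V)$, since $V$ is a summand of some $U^k$. We have $F_i(a_i(U))=a_{i+1}(U)$ and $G_i(a_{i+1}(U))=\Sigma_ia_i(U)\cong a_i(X_1U)\in\mathcal C^{(i)}$. Additive functors preserve sums and summands, so $F_i,G_i$ restrict to functors between $\mathcal C^{(i)}$ and $\mathcal C^{(i+1)}$, and every $\Sigma_i$ with $0\le i\le m$ preserves $\mathcal C^{(i)}$.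

Recall the Krull–Schmidt theorem: in an additive $K$-linear category with finite-dimensional Hom spaces and split idempotents, every object is a finite direct sum of indecomposables, uniquely up to order and isomorphism. So $\mathcal C^{(i)}$ has finitely many indecomposables up to isomorphism, namely the indecomposable summands of $a_i(U)$, say indexed by $I_i$, and its monoid of isomorphism classes is $\mathbb Z_{\ge0}^{I_i}$. The functors $F_i,G_i,\Sigma_i$ induce non-negative integer matrices $R_i,S_i,M_i$ acting on row vectors, and (3) becomes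
$$M_i=R_iS_i,\qquad M_{i+1}=S_iR_i\qquad(0\le i<m).$$

**Step 5. The initial end: $M_0=A_E$.** The functor $a_0$ is faithful by its second component. It is full: for a morphism $(f_2,f_1):a_0(V)\to a_0(V')$ we have $\Phi_2(f_2)\rho_V=\rho_{V'}\Phi_1(f_1)=\Phi_2(Rf_1)\rho_V$, so $f_2=Rf_1$. Every idempotent of $a_0(V)$ therefore comes from one of $V$, so $a_0:\mathrm{vec}^{E^0}\to\mathcal C^{(0)}$ is an equivalence, with indecomposables $a_0(K_v)$. Since $\Sigma_0a_0(K_v)\cong a_0(X_1K_v)$, $M_0=A_E$.

**Step 6. The final end: $M_m=A_F$.** Let $b(N)=(N,SN,\varsigma_N^{-1})\in\mathcal D^{(m)}$ and $b(f)=(f,Sf)$, a functor by naturality of $\varsigma$. It is fully faithful: a morphism $(f_2,f_1):b(N)\to b(N')$ satisfies $T^m\Phi_1(f_1)=\varsigma_{N'}\Phi_2(f_2)\varsigma_N^{-1}=T^m\Phi_1(Sf_2)$, so $f_1=Sf_2$. By (2), $(\mathrm{id},g_V):a_m(V)\to b(RV)$ is an isomorphism. So the objects of $\mathcal C^{(m)}$ are, up to isomorphism, the $b(N)$ with $N$ a summand of some $RV$.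

Every $K_j$ with $j\in F^0$ is such an $N$. Indeed, for each $j'\in F^0$,
$$T^m\Phi_2(X_2^mK_{j'})\cong\Phi_2(K_{j'})\cong T^m\Phi_1(SK_{j'})\cong T^m\Phi_2(RSK_{j'}).$$
By (P2), (b) and (c) there is a $k$, common to all $j'$, with
$$X_2^{k+m}K_{j'}\cong X_2^kRSK_{j'}\cong RX_1^kSK_{j'},$$
the last by iterating $RX_1\cong X_2R$. Since $F$ has no sources, some path of length $k+m$ ends at $j$; if it starts at $j'$, then $K_j$ is a summand of $X_2^{k+m}K_{j'}\cong R(X_1^kSK_{j'})$.

Hence every $N$ occurs, and $b:\mathrm{vec}^{F^0}\to\mathcal C^{(m)}$ is an equivalence. Finally $\Sigma_mb(N)\in\mathcal C^{(m)}$ is isomorphic to some $b(N')$, and comparing first components gives $N'\cong X_2N$. So $M_m=A_F$.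

**Step 7. Conclusion, and the map on $K_0^{gr}$.** The matrices $A_E=M_0,M_1,\dots,M_m=A_F$ form an SSE chain. The product $R_0R_1\cdots R_{m-1}$ is the matrix of $F_{m-1}\cdots F_0$, which sends $a_0(K_v)$ to $a_m(K_v)\cong b(RK_v)$; so it is the matrix of $R$. With $a$ the total shift applied to $\Phi_2$ in Step 1, $H(vL)=\Phi_1(K_v)\cong\Phi_2(RK_v)=T^a\Phi_F(RK_v)$. As $\Delta_{A_E}$ is generated by the $[\epsilon_v,k]$ and $K_0^{gr}(H)$ commutes with $T$, $K_0^{gr}(H)$ is $T^a$ composed with the map induced by this chain. $\blacksquare$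

**Example 6.** Let $E=F$ and $H=\mathrm{id}$. One may take $R=\mathrm{id}$, $\rho=\mathrm{id}$, $f_V=\mathrm{id}$ in (1), and $m=1$, $S=X_1$, $\varsigma=\kappa_1^{-1}$, $g_V=\mathrm{id}$ in (2). Then $a_0(V)=(V,V,\mathrm{id})$ and $a_1(V)=(V,X_1V,\kappa_{1,V})=b(V)$, so $R_0=I$, $S_0=A_E$, and the chain is $A_E=I\cdot A_E$, $A_E=A_E\cdot I$.

## 7. Prescribing the order-unit by splitting incoming edges

Theorem 1 needs graphs with a prescribed order-unit. The $R_3$ example shows the method: the order-unit $2\in\mathbb Z[1/3]$ came from partitioning three incoming loops into two classes. In general there must be enough room, at least one class and at most as many classes as edges. A power of $T$, together with passage to paths, creates this room.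

**Lemma 2.** Let $B$ be a primitive non-negative integer matrix with Perron eigenvalue $\lambda>1$, and $z=[v,k]\in\Delta_B$ with $0\ne v\ge0$ and $\dfrac{v\,r_B}{\mathbf 1\,r_B}\notin\lambda^{\mathbb Z}$. Then there are a strongly connected finite essential graph $G$ with $A_G$ SSE to $B$, and an isomorphism $(\Delta_{A_G},\Delta_{A_G}^+,[\mathbf 1,0])\cong(\Delta_B,\Delta_B^+,z)$ that is a power of $T$ times an SSE-induced map.

*Proof.* **Step 1. Making room.** Choose $d\in\mathbb Z$ with $\lambda^d<\frac{v\,r_B}{\mathbf 1\,r_B}<\lambda^{d+1}$. For $j$ large put $N=j+d\ge0$ and $c=vB^j$. Then $\lambda^{-j}c\to(v\,r_B)\,l_B$, and $\lambda^{-j}\mathbf 1B^{N+\epsilon}\to\lambda^{d+\epsilon}(\mathbf 1\,r_B)\,l_B$ for $\epsilon\in\{0,1\}$. Since $l_B>0$ and the inequalities are strict, for $j$ large we have, entrywise,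
$$\mathbf 1B^N\le c\le\mathbf 1B^{N+1}.$$
Fix such a $j$.

**Step 2. The graph of paths.** We replace $B$ by a matrix whose vertices are paths. Let $Q$ be the graph of $B$; since $B$ is primitive it has no zero row or column, so $Q$ is essential. Let $H_N$ be the graph with vertex set $Q^N$ and edge set $Q^{N+1}$, where an edge goes from its initial to its final subpath of length $N$; $H_0=Q$. For $N\ge1$ let $C_{p',p}=1$ if $p'\in Q^{N-1}$ is the initial subpath of $p\in Q^N$, and $D_{p,p'}=1$ if $p'\in Q^{N-1}$ is the final subpath of $p\in Q^N$, with all other entries $0$. Then $(CD)_{p',p''}$ counts the $p\in Q^N$ with initial subpath $p'$ and final subpath $p''$, so $CD=A_{H_{N-1}}$. And $(DC)_{p,q}$ is $1$ exactly if the final subpath of $p$ of length $N-1$ is the initial subpath of $q$, that is, if $p$ and $q$ are the initial and final parts of a (then unique) path of length $N+1$; so $DC=A_{H_N}$. Composing the maps $D_*$ gives an SSE-induced isomorphism $\Delta_{A_{H_N}}\to\Delta_B$ whose matrix has $(p,w)$-entry $1$ if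 $r(p)=w$ and $0$ otherwise.

**Step 3. Splitting incoming edges.** Here we produce $c$ as the image of $\mathbf 1$. For $p\in Q^N$ choose $k_p$ with $1\le k_p\le\operatorname{indeg}(s(p))$ and $\sum_{r(p)=w}k_p=c_w$ for all $w$. This is possible by Step 1, because $\sum_{r(p)=w}1=(\mathbf 1B^N)_w$ and $\sum_{r(p)=w}\operatorname{indeg}(s(p))=(\mathbf 1B^{N+1})_w$. The number of edges of $H_N$ into $p$ is $\operatorname{indeg}(s(p))$; partition them into $k_p$ nonempty classes. For a class $\mathcal E$ put $R'_{p,\mathcal E}=\#\{\text{edges in }\mathcal E\text{ starting at }p\}$, and $S'_{\mathcal E,p}=1$ if $\mathcal E$ consists of edges into $p$, and $0$ otherwise. Then $A_{H_N}=R'S'$. Let $G$ be the graph with $A_G=S'R'$. None of $R',S'$ has a zero row or column: every $p$ emits an edge, classes are nonempty, each class goes into one $p$, and $k_p\ge1$. So $A_G$ has none either, and $G$ is essential.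

The map $S'_*:\Delta_{A_G}\to\Delta_{A_{H_N}}$ sends $[\mathbf 1,0]$ to $[(k_p)_p,0]$, which goes to $[c,0]=[vB^j,0]=[v,-j]$ in $\Delta_B$. Applying $T^{k+j}$ gives $[v,k]=z$.

**Step 4. Strong connectivity.** If $M=RS$ is irreducible, $S$ has no zero row and $R$ no zero column, then $SR$ is irreducible: $(SR)^{h+1}=SM^hR$ for $h\ge0$, and given indices $i,i'$ one picks $p,p'$ with $S_{i,p}>0$, $R_{p',i'}>0$, and $h$ with $(M^h)_{p,p'}>0$. Apply this along the chain starting at $B$, with $(R,S)=(C,D)$ repeatedly and finally $(R',S')$. $\square$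

## 8. Exchanging two blocks: proof of Theorem 1

To split a graded isomorphism of a disjoint union into pieces, we use the center.

**Lemma 3.** Let $E$ be essential. The degree-$0$ part of the center of $L(E)$ is $\{\sum_vc_vv: c\text{ constant on connected components}\}$.

*Proof.* Let $z\in L_0$ be central. For some $n$, $z$ lies in the span of the $pq^*$ with $p,q\in E^n$, $r(p)=r(q)$. These multiply as matrix units and are nonzero, as $p^*(pq^*)q=r(p)\ne0$. So they are linearly independent and span an algebra $\bigoplus_wM_{k_w}(K)$ with unit $\sum_{p\in E^n}pp^*=1$. Since there are no sources, every vertex $w$ is the range of a path of each length, so $k_w\ge1$. As $z$ is central in this algebra, $z=\sum_{p\in E^n}c_{r(p)}pp^*$ with $c$ defined on all vertices. Likewise $z=\sum_{q\in E^{n+1}}c'_{r(q)}qq^*$. Expanding $pp^*=\sum_{s(e)=r(p)}(pe)(pe)^*$ and comparing coefficients gives $c_{s(e)}=c'_{r(e)}$ for every edge $e$, since every $e$ is the last edge of a path of length $n+1$.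

For an edge $f$ use the second expression in $zf$ and the first in $fz$. If $q'=eq$ with $q\in E^n$, then $q'^*f=\delta_{ef}q^*$. Hence
$$zf=f\sum c'_{r(q)}qq^*,\qquad fz=f\sum c_{r(q)}qq^*,$$
both sums over $q\in E^n$ with $s(q)=r(f)$. Multiplying by $f^*$ on the left and using linear independence, $c'_{r(q)}=c_{r(q)}$ for these $q$. As there are no sources, every $q\in E^n$ occurs for some $f$, and every vertex is some $r(q)$. So $c=c'$, hence $c_{s(e)}=c_{r(e)}$ for all $e$, and $c$ is constant on components. Then $z=\sum_pc_{s(p)}pp^*=\sum_vc_vv$. Conversely such an element commutes with all vertices, edges and ghost edges. $\square$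

**Ring isomorphisms.** If $E,F$ are connected essential and $\phi:L(E)\to L(F)$ is a graded ring isomorphism, then by Lemma 3 $\phi$ restricts to an automorphism $\tau$ of $K=K\cdot1$. Compose with the graded ring automorphism of $L_K(F)=K\otimes_{\mathbb Z}L_{\mathbb Z}(F)$ that applies $\tau^{-1}$ to scalars. The result is a graded isomorphism of $K$-algebras.

**Step 1. The shift equivalence and its Perron data.** Let $B,C$ be as in the Kim–Roush theorem, with shift equivalence $BR=RC$, $CS=SB$, $RS=B^\ell$, $SR=C^\ell$, and let $\theta:\Delta_B\to\Delta_C$, $[v,n]\mapsto[vR,n]$, be the ordered module isomorphism of Section 1. We need to compare the eigenvectors of $B$ and $C$ in order to use Lemma 2 on both sides of $\theta$. Since $RS=B^\ell\ne0$, we have $R\neq0$, so $0\ne Rr_C\ge0$, and $B(Rr_C)=RCr_C=\lambda_C\,Rr_C$. By Perron–Frobenius $\lambda_C=\lambda_B=:\lambda$ and $Rr_C=c\,r_B$ with $c>0$.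

Also $\lambda>1$. For a primitive integer matrix of size $n$ some power, say the $N$-th with $N\ge1$, has all entries $\ge1$, hence row sums $\ge n$, and $\lambda^N\ge n$. If $\lambda\le1$, then $B$ and $C$ have size $1$ and are positive integers at most $1$, so $B=C=(1)$, contradicting that they are not SSE.

**Step 2. Two units separated by a prime.** Let $n$ be the size of $B$. As $\lambda\ne0$, the characteristic polynomial of $B$ is not $t^n$, so there is a prime $q$ modulo which it is not $t^n$; that is, $B$ is not nilpotent mod $q$. Hence there is a standard basis row vector $v_0$ with $v_0B^k\notin q\mathbb Z^n$ for all $k$; otherwise some power of $B$ would vanish mod $q$. Put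
$$z=[v_0+qt\mathbf 1,0],\qquad z'=[qt'\mathbf 1,0]\qquad(t,t'\ge1).$$
Then $z'\in q\Delta_B$. But $z\notin q\Delta_B$: if $z=[qu,h]$ with $h\ge0$, then $(v_0+qt\mathbf 1)B^k=quB^{k-h}\in q\mathbb Z^n$ for some $k\ge h$, so $v_0B^k\in q\mathbb Z^n$, a contradiction.

**Step 3. Choosing $t,t'$ so that Lemma 2 applies.** For $0\ne v\ge0$ we have $vRr_C=c\,v\,r_B>0$, so in particular $vR\ne0$. Lemma 2 applies to $[v,0]\in\Delta_B$ and to $\theta[v,0]=[vR,0]\in\Delta_C$ as soon as
$$v\,r_B\notin\lambda^{\mathbb Z}(\mathbf 1\,r_B)\;\cup\;\lambda^{\mathbb Z}c^{-1}(\mathbf 1\,r_C).$$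
For fixed $y>0$ this excluded set has only $O(\log x)$ elements in $[y,x]$. The numbers $(v_0+qt\mathbf 1)r_B$ and $qt'\mathbf 1\,r_B$ run through arithmetic progressions with positive difference as $t,t'$ vary, so suitable $t,t'$ exist. Fix them.

**Step 4. The graphs.** By Lemma 2 choose strongly connected finite essential graphs

* $E_1,F_1$ with adjacency matrices SSE to $B$ and units corresponding to $z$, $z'$ in $\Delta_B$ respectively;
* $E_2,F_2$ with adjacency matrices SSE to $C$ and units corresponding to $\theta(z')$, $\theta(z)$ in $\Delta_C$ respectively.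

Put $E=E_1\sqcup E_2$ and $F=F_1\sqcup F_2$. These are finite essential graphs.

**Step 5. The hypotheses of the Problem hold.** $A_E=A_{E_1}\oplus A_{E_2}$ and $A_F=A_{F_1}\oplus A_{F_2}$ are both SSE to $B\oplus C$: take direct sums of chains, after padding the shorter chain with the trivial steps $M=M\cdot I$, $M=I\cdot M$. Hence $A_E^t$ and $A_F^t$ are SSE. By the Corollary in Section 5 the triples of $L(E)$ and $L(F)$ are isomorphic to
$$(\Delta_B\oplus\Delta_C,\ \Delta_B^+\oplus\Delta_C^+,\ (z,\theta(z')))\quad\text{and}\quad(\Delta_B\oplus\Delta_C,\ \Delta_B^+\oplus\Delta_C^+,\ (z',\theta(z))).$$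
The map $(a,b)\mapsto(\theta^{-1}(b),\theta(a))$ is an isomorphism of ordered $\mathbb Z[x,x^{-1}]$-modules sending $(z,\theta(z'))$ to $(z',\theta(z))$.

**Step 6. There is no graded isomorphism.** Suppose $\phi:L(E)\to L(F)$ is a graded ring isomorphism. It maps the primitive idempotents of the degree-$0$ center bijectively; by Lemma 3 these are $1_{E_1},1_{E_2}$ and $1_{F_1},1_{F_2}$. Since $1_{E_i}L(E)=L(E_i)$, and similarly for $F$, $L(E_1)$ is graded isomorphic to $L(F_1)$ or to $L(F_2)$, and the isomorphism may be taken $K$-linear because these graphs are connected.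

If $L(E_1)\cong_{gr}L(F_1)$, there is a group automorphism of $\Delta_B$ with $z\mapsto z'$. It preserves $q\Delta_B$, but $z\notin q\Delta_B$ and $z'\in q\Delta_B$, which is impossible.

If $L(E_1)\cong_{gr}L(F_2)$, Theorem 2 gives that $A_{E_1}$ is SSE to $A_{F_2}$. Hence $B$ is SSE to $C$, contradicting Kim–Roush.

So $L(E)\not\cong_{gr}L(F)$, for every field $K$. $\blacksquare$

**Remark (without the SSE assumption).** $E_1$ and $F_2$ are strongly connected, and $\theta$ gives an isomorphism of their pointed ordered $K_0^{gr}$-modules. By Theorem 2 and Kim–Roush, $L(E_1)$ and $L(F_2)$ are not even graded Morita equivalent.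

## 9. Which isomorphisms of $K_0^{gr}$ come from algebra

**Theorem 3.** Let $E,F$ be finite essential graphs.

(i) An isomorphism $K_0^{gr}(L(E))\to K_0^{gr}(L(F))$ is induced by a graded Morita equivalence if and only if it is $x^t$ ($t\in\mathbb Z$) times a map induced by an SSE chain from $A_E$ to $A_F$. In particular, a graded Morita equivalence exists if and only if $A_E$ and $A_F$ are SSE.

(ii) $L(E)\cong_{gr}L(F)$ as $K$-algebras if and only if there are an SSE chain $M_{i-1}=R_iS_i$, $M_i=S_iR_i$ $(1\le i\le\ell)$ with $M_0=A_E$, $M_\ell=A_F$, and integers $s,s'\ge0$ with $\mathbf 1R_1\cdots R_\ell A_F^{s}=\mathbf 1A_F^{s'}$. In particular this does not depend on $K$.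

*Proof.* "Only if" in (i) is Theorem 2.

**Step 1. A category depending on $X$ only.** Intermediate matrices of a chain may have zero rows or columns, so we model $\mathcal P_E$ by a category that exists for every $X$. For a $K$-linear functor $X:\mathrm{vec}^I\to\mathrm{vec}^I$ let $\mathcal Q_X$ have objects $(n,V)$, $n\in\mathbb Z$, and
$$\operatorname{Hom}((n,V),(n',V'))=\varinjlim_{k\ge\max(n,n')}\operatorname{Hom}(X^{k-n}V,X^{k-n'}V'),$$
with transition maps $f\mapsto Xf$. Put $T(n,V)=(n+1,V)$, where $f$ at stage $k$ goes to $f$ at stage $k+1$.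

A natural isomorphism $\psi:X\Rightarrow X'$ gives an isomorphism $\mathcal Q_X\cong\mathcal Q_{X'}$, identical on objects and commuting with $T$. With $\psi^{(0)}=1$ and $\psi^{(j+1)}=\psi_{X'^j}\,X(\psi^{(j)}):X^{j+1}\Rightarrow X'^{j+1}$, send $f$ at stage $k$ to $\psi^{(k-n')}f(\psi^{(k-n)})^{-1}$. This is compatible with transitions, since naturality of $\psi$ gives
$$\psi^{(k+1-n')}\,Xf\,(\psi^{(k+1-n)})^{-1}=\psi_{X'^{k-n'}V'}\,X\big(\psi^{(k-n')}f(\psi^{(k-n)})^{-1}\big)\,\psi_{X'^{k-n}V}^{-1}=X'\big(\psi^{(k-n')}f(\psi^{(k-n)})^{-1}\big).$$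

**Step 2. $\mathcal Q_{X_E}$ is equivalent to $\mathcal P_E$.** For essential $E$ let $\Psi_E:\mathcal Q_{X_E}\to\mathcal P_E$ send $(n,V)$ to $T^n\Phi_E(V)$ and $f$ at stage $k$ to
$$T^{n'}\kappa^{(k-n')}_{V'}\;T^k\Phi_E(f)\;(T^n\kappa_V^{(k-n)})^{-1}.$$
It is well defined by the computation in fact (b), and $\Psi_ET=T\Psi_E$ strictly. It is faithful because $\Phi_E$ is. It is full: given $g:T^n\Phi_E(V)\to T^{n'}\Phi_E(V')$, transport it for some $k_0\ge\max(n,n')$ to a morphism $T^{k_0}\Phi_E(X^{k_0-n}V)\to T^{k_0}\Phi_E(X^{k_0-n'}V')$ and apply (P2) and (a). It is essentially surjective by (P3). A quasi-inverse $\Psi_E^{-1}$ commutes with $T$ up to natural isomorphism, since $\Psi_E^{-1}T\cong\Psi_E^{-1}T\Psi_E\Psi_E^{-1}=\Psi_E^{-1}\Psi_ET\Psi_E^{-1}\cong T\Psi_E^{-1}$.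

**Step 3. An elementary SSE gives an equivalence.** Let $M=\underline R\,\underline S$, $M'=\underline S\,\underline R$, and put $\mathbf R=X_{\underline R}$, $\mathbf S=X_{\underline S}$, $X=\mathbf S\mathbf R\cong X_M$, $X'=\mathbf R\mathbf S\cong X_{M'}$. Since $\mathbf RX^j=X'^j\mathbf R$, the assignment $(n,V)\mapsto(n,\mathbf RV)$, $f\mapsto\mathbf Rf$ defines a functor $\mathbf R_*:\mathcal Q_X\to\mathcal Q_{X'}$ commuting strictly with $T$; similarly for $\mathbf S_*$. The identity of $XV$, taken at stage $n$, is an isomorphism $(n-1,V)\to(n,XV)=\mathbf S_*\mathbf R_*(n,V)$. It is natural: if $f$ is given at stage $k$, then $T^{-1}f$ is $f$ at stage $k-1$, hence $Xf$ at stage $k$, and $\mathbf S_*\mathbf R_*f$ is also $Xf$ at stage $k$. So $\mathbf S_*\mathbf R_*\cong T^{-1}$, likewise $\mathbf R_*\mathbf S_*\cong T^{-1}$, and $\mathbf R_*$ is an equivalence.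

**Step 4. "If" in (i).** Given a chain $R_1,\dots,R_\ell$ from $A_E$ to $A_F$ and $t\in\mathbb Z$, compose the functors of Step 3 along the chain, with the isomorphisms of Step 1 in between and at the ends, then $\Psi_F$ and $T^t$. This is an equivalence
$$W:\mathcal Q_{X_E}\to\mathcal P_F,\qquad WT=TW,\qquad W(n,V)=T^{n+t}\Phi_F(V'),\quad\dim V'=\dim V\cdot R_1\cdots R_\ell .$$
So $H=W\Psi_E^{-1}$ is a graded Morita equivalence with $H(T^n\Phi_E(V))\cong W(n,V)$, and it induces $[v,n]\mapsto[vR_1\cdots R_\ell,n+t]$, which is $T^t$ times the chain map. As $t$ is arbitrary, (i) follows.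

**Step 5. "Only if" in (ii).** A graded isomorphism induces a graded Morita equivalence taking $L(E)$ to $L(F)$ up to isomorphism. By Theorem 2 some $T^t$ times an SSE-induced map sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$, so $[\mathbf 1R_1\cdots R_\ell,t]=[\mathbf 1,0]$. This means $\mathbf 1R_1\cdots R_\ell A_F^{h-t}=\mathbf 1A_F^{h}$ for some $h\ge\max(t,0)$. Put $s=h-t$, $s'=h$.

**Step 6. "If" in (ii).** The purpose is to recover the graded algebra from one object and $T$. As a graded algebra,
$$L(E)\cong\bigoplus_n\operatorname{Hom}(T^nL(E),L(E)),\qquad a\cdot b=a\circ T^n(b)\ \text{ for } a \text{ of degree } n:$$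
send $a$ to $a(1)\in L(E)_n$; then $(a\circ T^n(b))(1)=a(b(1))=a(1)b(1)$. The equation in (ii) gives $[\mathbf 1R_1\cdots R_\ell,s'-s]=[\mathbf 1R_1\cdots R_\ell A_F^s,s']=[\mathbf 1A_F^{s'},s']=[\mathbf 1,0]$. Take $W$ from Step 4 with $t=s'-s$, let $U=\bigoplus_vK_v$ and $P=W(0,U)$. Then $[P]=[\mathbf 1R_1\cdots R_\ell,t]=[L(F)]$, so by cancellativity (Corollary, Section 5) there is an isomorphism $j:P\to L(F)$. The fully faithful functors $\Psi_E$ and $W$ commute strictly with $T$, and $\Psi_E(0,U)=L(E)$. So they give isomorphisms of graded algebras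
$$\bigoplus_n\operatorname{Hom}(T^nL(E),L(E))\;\cong\;\bigoplus_n\operatorname{Hom}(T^n(0,U),(0,U))\;\cong\;\bigoplus_n\operatorname{Hom}(T^nP,P),$$
with the product $a\circ T^n(b)$ throughout. Finally $a\mapsto j\,a\,T^n(j)^{-1}$ identifies the last algebra with $\bigoplus_n\operatorname{Hom}(T^nL(F),L(F))\cong L(F)$. It is multiplicative since, for $b$ of degree $m$,
$$j\,a\,T^n(j)^{-1}\circ T^n\big(j\,b\,T^m(j)^{-1}\big)=j\,(a\,T^n(b))\,T^{n+m}(j)^{-1}.$$
So $L(E)\cong_{gr}L(F)$. The condition in (ii) does not mention $K$. $\blacksquare$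

So SSE together with a pointed isomorphism is not enough, by Theorem 1. What is necessary and sufficient is that some pointed isomorphism be induced, up to $x^t$, by an SSE chain.

**Example 7.** Suppose $A_E$ and $A_F$ are both SSE to $(n)$, $n\ge1$, and the triples are isomorphic. Then $L(E)\cong_{gr}L(F)$. Indeed, through chain maps the pointed isomorphism becomes an ordered automorphism of $\mathbb Z[1/n]$, that is, multiplication by a positive unit, which is a product of integer powers of primes $p$ dividing $n$. Multiplication by such a $p$ is induced by the step $(n)=(p)(n/p)$, $(n)=(n/p)(p)$. Inverses of chain maps are powers of $T$ times chain maps, so the pointed isomorphism is a power of $x$ times an SSE-induced map. Now argue as in Steps 5 and 6: it sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$, which is the equation of (ii).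

## 10. A conditional criterion for strongly connected counterexamples

**Proposition 4 (conditional).** Let $A$ be a primitive non-negative integer matrix with $\lambda>1$ and $\Delta_A\otimes\mathbb Q$ cyclic over $\mathbb Q[x,x^{-1}]$. If some automorphism $\alpha$ of the ordered module $(\Delta_A,\Delta_A^+)$ is not $x^t$ times an SSE-induced map $\Delta_A\to\Delta_A$, then there are strongly connected finite essential $E,F$, both SSE to $A$, with isomorphic pointed ordered $K_0^{gr}$ and $L(E)\not\cong_{gr}L(F)$.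

*Proof.* **Step 1. A positive cyclic vector.** Let $n$ be the size of $A$. The map $\mathbb Q^n\to\Delta_A\otimes\mathbb Q$, $v\mapsto[v,0]$, is onto. If $k\le0$, then $[v,k]=[vA^{-k},0]$. If $k>0$, write $[v,k]=[vA^n,k+n]$; the vector $vA^n$ lies in the eventual range of $A$, on which $A$ is bijective, so $vA^n=wA^{k+n}$ for some $w$ and $[v,k]=[w,0]$. Let $d=\dim(\Delta_A\otimes\mathbb Q)$. Since $\delta$ is invertible on this finite-dimensional space, $[v,0]$ is cyclic if and only if $[v,0],\delta[v,0],\dots,\delta^{d-1}[v,0]$ are linearly independent, that is, if a certain polynomial in the entries of $v$ does not vanish. By hypothesis this polynomial is not zero, so it does not vanish at some positive integer vector $v_1$.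

**Step 2. A matrix for $\alpha$.** As $\alpha$ preserves the cone, for a large common $h$ we can write $\alpha[v,0]=[vP,h]$ for all $v$ with $P\ge0$. Since $\alpha$ commutes with $\delta$, $[vAP,h]=[vPA,h]$ for all $v$, so $APA^k=PA\cdot A^k$ for some $k$. Replacing $(P,h)$ by $(PA^k,h+k)$ we get $PA=AP$. As $\alpha$ is injective, $P\ne0$, so $Pr_A$ is a nonzero non-negative vector, and $A(Pr_A)=PAr_A=\lambda Pr_A$. Hence $Pr_A=c\,r_A$ with $c>0$.

**Step 3. The graphs.** For $u=[tv_1,0]$ and $\alpha(u)=[tv_1P,h]$ with $t\ge1$, Lemma 2 requires that $tv_1r_A/(\mathbf 1r_A)$ and $c\,tv_1r_A/(\mathbf 1r_A)$ not lie in $\lambda^{\mathbb Z}$; as in Step 3 of Section 8 this holds for suitable $t$. We obtain strongly connected finite essential graphs $E,F$, both SSE to $A$, with units $u$ and $\alpha(u)$ in $\Delta_A$. Their pointed triples are isomorphic via $\alpha$.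

**Step 4. No graded isomorphism.** A graded isomorphism $L(E)\to L(F)$ may be taken $K$-linear (Section 8). By Theorem 2, the form of the isomorphisms in Lemma 2, and $R_*^{-1}=\delta^{-1}S_*$, it would give an automorphism $\gamma$ of $\Delta_A$, equal to a power of $x$ times an SSE-induced map, with $\gamma(u)=\alpha(u)$. Since $u$ is cyclic over $\mathbb Q$, $\gamma$ and $\alpha$ agree on $\Delta_A\otimes\mathbb Q$. And $\Delta_A$ is torsion-free: if $k[v,i]=0$ with $k\ne0$, then $kvA^j=0$ for some $j$, so $vA^j=0$ and $[v,i]=0$. Thus $\gamma=\alpha$, a contradiction. $\square$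

Proposition 4 is conditional, and it is not used in the proof of Theorem 1.
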